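# Extending partial colorings of a group to hyper aperiodic points

## Partial colorings, and the guess that limits decide everything

Color part of a countable group with finitely many colors. Can the remaining points be colored so that no symmetry survives, neither in the resulting coloring nor in any limit of its translates? There is an evident obstruction. Far out in the group the partial coloring may already look complete and periodic, and then no choice of the missing colors helps. The first guess is that this is the only obstruction. Let us make the guess precise and test it.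

Throughout, $G$ is a countable group (finite or infinite) and $k\ge 2$ is an integer, identified with the set $\{0,1,\dots,k-1\}$. The space $k^G$ of functions $G\to k$ has the product topology and the left shift action $(g\cdot x)(h)=x(g^{-1}h)$. It is compact and metrizable. We use two formulas all the time:
$$(g^{-1}x)(h)=x(gh),\qquad\text{and}\qquad t\cdot w=w\iff w(th)=w(h)\ \text{ for all }h\in G .$$
We write $[x]$ for the orbit of $x$ and $\overline{[x]}$ for its closure.

**Definition (aperiodic, hyper aperiodic).** A point $x$ is *aperiodic* if $g\cdot x\ne x$ for every $g\neq 1$. It is *hyper aperiodic* if every point of $\overline{[x]}$ is aperiodic.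

For $G=\mathbb Z$, the sequence with a single $1$ at $0$ and zeros elsewhere is aperiodic but not hyper aperiodic, because its translates converge to the constant $0$. For a hyper aperiodic sequence, take an irrational $\alpha\in(0,1)$ and
$$c_\alpha(n)=\lfloor (n+1)\alpha\rfloor-\lfloor n\alpha\rfloor\in\{0,1\}.$$
A block of length $L$ has sum $\lfloor (a+L)\alpha\rfloor-\lfloor a\alpha\rfloor$, which is within $1$ of $L\alpha$. This property passes to limits of translates, so every point of $\overline{[c_\alpha]}$ has density of ones equal to $\alpha$. A periodic sequence has rational density, so all these points are aperiodic.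

**Definition (holes, star point, condition (H)).** Let $A\subseteq G$ and $y:A\to k$. Put $D=G\setminus A$, the set of *holes*. The point $y_*\in (k+1)^G$ equals $y$ on $A$ and equals $k$ on $D$. So the symbol $k$ marks a hole. We say that $y$ satisfies (H) if $\overline{[y_*]}\cap k^G$ consists of aperiodic points. A point $x\in k^G$ *extends* $y$ if $x=y$ on $A$.

For example, if $G=\mathbb Z$, $k=2$, and $y=0$ on $\mathbb Z\setminus\{0\}$, then translates of $y_*$ converge to the constant $0\in 2^{\mathbb Z}$. So (H) fails, and every extension has the constant $0$ in its orbit closure.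

The problem comes from Su Gao, Steve Jackson, Brandon Seward, "Group Colorings and Bernoulli Subflows", arXiv:1201.0513 (2012): prove or disprove that

> $y$ extends to a hyper aperiodic point of $k^G$ if and only if $y$ satisfies (H).

Three known facts are quoted with it. **Fact A.** If $G$ is countably infinite, then every $y:A\to k$ extends to a hyper aperiodic point if and only if there is a finite $T$ such that every $gT$ meets $D$. **Fact B.** If $D$ is finite and (H) holds, then $y$ extends to a hyper aperiodic point. **Fact C.** If $y$ extends to a hyper aperiodic point, then (H) holds.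

Fact C is immediate. Let $x$ be a hyper aperiodic extension and $w=\lim g_n^{-1}y_*\in k^G$. For each $h$, eventually $y_*(g_nh)=w(h)\in k$, so $x(g_nh)=w(h)$. Hence $g_n^{-1}x\to w$, so $w\in\overline{[x]}$ is aperiodic. Only the direction "(H) implies extension" is in question, and "the statement holds" will always refer to it.

Fact A covers, for infinite $G$, the case $\overline{[y_*]}\cap k^G=\emptyset$. Indeed, if no finite $T$ works, then for an exhaustion of $G$ by finite sets $K_n$ there are $g_n$ with $g_nK_n\cap D=\emptyset$, and a limit point of $g_n^{-1}y_*$ lies in $k^G$. Conversely, if $T$ works and $w=\lim g_n^{-1}y_*$, then some $t\in T$ has $y_*(g_nt)=k$ for infinitely many $n$, so $w(t)=k$. The two extremes, holes everywhere and finitely many holes, thus support the guess: **yes, (H) suffices**.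

## Finite groups, one hole in $\mathbb Z$, and periodic holes

*A finite group.* If $G$ is finite and there is at least one hole, every point of $[y_*]$ takes the value $k$, so (H) holds vacuously and the guess predicts an aperiodic extension. Take $G=\mathbb Z/2$, $k=2$, $y(0)=0$. Filling the hole with $0$ gives the constant point, and filling it with $1$ gives an aperiodic point. One color is bad and the other is good.

*One hole in $\mathbb Z$.* Let $D=\{0\}$, $k=2$, and let $x^0,x^1$ be the two completions. If $x^0$ had period $p\ge1$ and $x^1$ had period $q\geq 1$, then both would have period $pq$, and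
$$0=x^0(0)=x^0(pq)=x^1(pq)=x^1(0)=1,$$
which is absurd. So some $x^c$ is aperiodic. A point of $\overline{[x^c]}$ outside $[x^c]$ is a limit along translations tending to infinity. The hole leaves every window, so this point is also a limit of translates of $y_*$ and is aperiodic by (H). Again at most one color is bad.

*Periodic holes.* Let $G=\mathbb Z$, $D=3\mathbb Z$, $y=0$ off $D$. Every window of length $3$ contains a hole, so (H) holds vacuously. Filling all holes with the same color gives a point of period $3$, although each hole separately may be filled with either color. Put $x(3n)=c_\alpha(n)$ instead. If a limit of translates of $x$ had period $p\ge 1$, it would have period $3p$. On one residue class mod $3$ it is a limit of translates of $c_\alpha$, which would then have period $p$; we saw that this is impossible. So $x$ is hyper aperiodic.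

The last example shows that many holes must be filled in a coordinated way. A random choice is a natural means to achieve this, and it needs finite conditions instead of limits.

## Blocking: from limits to finite windows

For $u\in(k+1)^G$ let $D(u)=u^{-1}(k)$.

**Definition (blocking).** Points $p,q\in G$ *disagree* in $u$ if $u(p)\ne u(q)$ and both values lie in $\{0,\dots,k-1\}$. Let $t\ne 1$. We say that *$t$ is blocked in $u$ at $g$ within $E$* if $gh$ and $gth$ disagree in $u$ for some $h\in E$.

For $G=\mathbb Z$ and $u=\dots0101\dots$, the element $t=1$ is blocked at every $g$ within $\{0\}$, and $t=2$ is blocked nowhere. Filling holes never destroys blocking. Note that $gth=(gtg^{-1})\,gh$, so blocking $t$ at $g$ tests the symmetry $\rho=gtg^{-1}$ near $g$.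

**Lemma 1.**
(a) If $y$ satisfies (H) and $t\ne1$, there is a finite $W$ such that for all $g$: $gW\cap D\neq\emptyset$, or $t$ is blocked in $y_*$ at $g$ within $W$. Every finite superset of $W$ also works.
(b) Let $\mathcal Z\subseteq(k+1)^G$. Suppose each $t\ne1$ has a finite $E$ such that for all $z\in\mathcal Z$ and $g\in G$: $gE\cap D(z)\ne\emptyset$, or $t$ is blocked in $z$ at $g$ within $E$. Then $\overline{G\mathcal Z}\cap k^G$ consists of aperiodic points.
(c) Let $\Theta\subseteq G\setminus\{1\}$ be such that every nontrivial subgroup of $G$ contains a conjugate of an element of $\Theta$. If $x\in k^G$ and each $t\in\Theta$ has a finite $E_t$ such that $t$ is blocked in $x$ at every $g$ within $E_t$, then $x$ is hyper aperiodic.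

*Proof.* (a) Otherwise take finite sets $K_1\subseteq K_2\subseteq\cdots$ exhausting $G$. There are $g_n$ with $g_nK_n\cap D=\emptyset$ and $t$ not blocked at $g_n$ within $K_n$. So $y_*(g_nh)=y_*(g_nth)$ whenever $h,th\in K_n$. A limit point $w$ of $g_n^{-1}y_*$ lies in $k^G$ and satisfies $w(h)=w(th)$ for all $h$, contradicting (H). For a superset $W'\supseteq W$: if $gW'\cap D=\emptyset$, then $gW\cap D=\emptyset$, so $t$ is blocked within $W\subseteq W'$.

(b) Let $w=\lim g_n^{-1}z_n\in k^G$ with $z_n\in\mathcal Z$, and let $t\ne1$ have the finite set $E$. For large $n$ we have $z_n(g_nh)=w(h)\in k$ for all $h\in E$, so $g_nE\cap D(z_n)=\emptyset$. Hence some $h\in E$, constant along a subsequence, has $g_nh$ and $g_nth$ disagreeing in $z_n$. In the limit $w(h)\neq w(th)$, so $t$ does not fix $w$.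

(c) The same argument shows that no $t\in\Theta$ fixes any point of $\overline{[x]}$. If $w\in\overline{[x]}$ has nontrivial stabilizer, the stabilizer contains some $ata^{-1}$ with $t\in\Theta$. Then $t$ fixes $a^{-1}w\in\overline{[x]}$, a contradiction. $\square$

## Filling the holes at random, and elements with infinite centralizer

The sensible first attempt is to color the holes independently at random and to avoid all bad events with the Lovász Local Lemma. Recall it: for a finite family of events with numbers $x_A\in[0,1)$, if each $A$ is mutually independent of the events outside a set $N(A)$ of other events and $P(A)\le x_A\prod_{B\in N(A)}(1-x_B)$, then with positive probability no $A$ occurs (Erdős–Lovász 1975; see Alon–Spencer, *The Probabilistic Method*, Ch. 5). Here is the form we use.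

**Lemma 2.** Let $(X_v)_{v\in I}$ be independent random variables with finite ranges, $I$ countable, and $\mathcal A$ a countable family of events. Let each $A\in\mathcal A$ be determined by a finite nonempty set $\mathrm{vbl}(A)$ of variables, with reals $m_A>0$ such that
$$P(A)\le 2^{-m_A},\qquad |\mathrm{vbl}(A)|\le 4m_A,\qquad \sum_{A:\,v\in\mathrm{vbl}(A)}2^{-m_A/2}\le\tfrac1{16}\quad\text{for every }v.$$
Then some choice of values, of positive probability for each variable, avoids all $A\in\mathcal A$.

*Proof.* The space of choices is a product of finite sets, hence compact, and avoiding one event is a clopen condition. So it suffices to treat finite $\mathcal A$. Put $x_A=2^{-m_A/2}$. Since $\mathrm{vbl}(A)\ne\emptyset$, we have $x_A\le\frac1{16}$. On $[0,\frac12]$ we have $1-x\ge4^{-x}$: the right side is convex and agrees with the left side at $0$ and at $\frac12$. The event $A$ is mutually independent of the events that share no variable with it. Over the other events $B\neq A$ that share a variable with $A$,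
$$\prod_B(1-x_B)\ \ge\ 4^{-\sum_B x_B}\ \ge\ 4^{-|\mathrm{vbl}(A)|/16}\ \ge\ 4^{-m_A/4}=2^{-m_A/2}.$$
So $x_A\prod_B(1-x_B)\ge2^{-m_A}\ge P(A)$, and the Local Lemma applies. $\square$

**Lemma 3 (disjoint pairs).** If $1\ne\rho\in G$ and $Q\subset G$ is finite, there is $Q'\subseteq Q$ with $|Q'|\ge|Q|/3$ such that the pairs $\{q,\rho q\}$, $q\in Q'$, are pairwise disjoint.

*Proof.* The pairs of $q\neq q'$ meet only if $q'=\rho q$ or $q'=\rho^{-1}q$. So each $q$ conflicts with at most two others, and a greedy choice keeps at least a third of $Q$. $\square$

If disjoint pairs each contain a point whose color is uniform on a list of at least $2$ colors, the other point being either fixed or another such independent variable, then the pairs agree independently, each with probability at most $\frac12$.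

How can many pairs test the same symmetry? Windows at $g$ and at $g'$ test the same symmetry through $t$ exactly when $gtg^{-1}=g'tg'^{-1}$, that is, when $g^{-1}g'\in C_G(t)$. So an infinite centralizer supplies unlimited windows.

**Lemma 4 (moving windows).** Let $y':G\setminus D'\to k$ satisfy (H), and let each point of $D'$ have a list of at least $2$ colors. Color the points of $D'$ independently and uniformly from their lists. There is a countable family of events $A$, each determined by a nonempty set $\mathrm{vbl}(A)\subseteq D'$, with numbers $m_A$ satisfying $P(A)\le2^{-m_A}$, $|\mathrm{vbl}(A)|\le2m_A$ and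
$$\sum_{A:\,v\in\mathrm{vbl}(A)}2^{-m_A/2}\le\tfrac1{32}\quad\text{for every }v\in D',$$
such that in every completion $x$ of $y'$ from the lists that avoids these events, each $t\ne1$ with infinite centralizer is blocked at every $g$ within one finite set depending only on $t$.

*Proof.* Let $t_1,t_2,\dots$ enumerate the nontrivial elements with infinite centralizer. Let $W_i\neq\emptyset$ be a finite set as in Lemma 1(a) for $y'$, $D'$, $t_i$. Choose integers $M_i\ge1$ with $\sum_i2M_i|W_i|2^{-M_i/6}\le\frac1{32}$. Since $C_G(t_i)$ is infinite, there are $c_{i,1},\dots,c_{i,M_i}\in C_G(t_i)$ with the sets $c_{i,l}W_i$ pairwise disjoint. Put $S_i=\bigcup_lc_{i,l}W_i$. Fix $(i,g)$.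

If $gc_{i,l}W_i\cap D'=\emptyset$ for some $l$, then Lemma 1(a) at $gc_{i,l}$ gives $h\in W_i$ such that $gc_{i,l}h$ and $gc_{i,l}t_ih=gt_ic_{i,l}h$ disagree in $y'_*$. With $c_{i,l}h\in S_i$, this says that $t_i$ is blocked at $g$ within $S_i$. No event is needed.

Otherwise pick $q_l\in D'\cap gc_{i,l}W_i$ for each $l$. These are $M_i$ distinct points. Lemma 3 with $\rho=gt_ig^{-1}$ gives $m_A=\lceil M_i/3\rceil$ of them with disjoint pairs $\{q,\rho q\}$. Let $A=A_{i,g}$ be the event that all these pairs agree. Then $P(A)\le2^{-m_A}$. The set $\mathrm{vbl}(A)$ consists of the points of the pairs that lie in $D'$, so $1\le|\mathrm{vbl}(A)|\le2m_A$. Since $q\in gS_i$ and $\rho q\in gt_iS_i$, we have $\mathrm{vbl}(A)\subseteq gS_i\cup gt_iS_i$. If $A$ is avoided, some $q$ has $x(q)\ne x(\rho q)$. With $h=g^{-1}q\in S_i$ this is $x(gh)\ne x(gt_ih)$, so $t_i$ is blocked at $g$ within $S_i$.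

For given $i$ and $v$, at most $2|S_i|=2M_i|W_i|$ elements $g$ have $v\in gS_i\cup gt_iS_i$. So the sum at $v$ is at most $\sum_i2M_i|W_i|2^{-M_i/6}\le\frac1{32}$. $\square$

Write $P_k(G)$ for the assertion "for all $A\subseteq G$ and $y:A\to k$: $y$ extends to a hyper aperiodic point of $k^G$ iff $\overline{[y_*]}\cap k^G$ consists of aperiodic points". Let
$$\mathcal F=\mathcal F(G)=\{\,r\in G:\ r\text{ has prime order and }C_G(r)\text{ is finite}\,\}.$$

**Proposition 1.** If $\mathcal F=\emptyset$, then $P_k(G)$ holds for every $k\ge2$.

*Proof.* Let $y$ satisfy (H). Apply Lemma 4 with $D'=D$, $y'=y$ and all lists equal to $k$. By Lemma 2 some completion $x$ avoids all the events. Let $\Theta$ be the set of nontrivial elements with infinite centralizer; each is blocked in $x$ at every $g$ within a finite set. Every nontrivial subgroup contains an element of infinite order or one of prime order. The former has infinite centralizer, since it commutes with its powers, and the latter has infinite centralizer because $\mathcal F=\emptyset$. Lemma 1(c) finishes the proof. $\square$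

So the guess is right for infinite abelian groups and for torsion-free groups. The attempt stops at elements $t$ with finite centralizer. Only $|C_G(t)|$ windows test a given symmetry $gtg^{-1}$ through $t$, and if the holes are sparse these windows may contain a single hole. One random color fails with a probability that is not small, and there is nothing to amplify. The simplest place where this happens is a reflection in the infinite dihedral group, whose centralizer has two elements.

## Reflections against translations in the infinite dihedral group

At a lonely hole one color may be bad for a reflection $s$, so the other color is forced. If the holes are placed periodically and the same color is forced at all of them, the result is periodic. To turn this into a counterexample we make color $0$ create a symmetry on a *large finite* piece only, and we pack infinitely many such patterns into one partial coloring. The packing is general.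

**Lemma 5 (assembling).** Let $G$ be infinite and $\mathcal Z\subseteq(k+1)^G$ countable, nonempty, such that $\overline{G\mathcal Z}\cap k^G$ consists of aperiodic points. Then there is $y:A\to k$ satisfying (H) such that every $z\in\mathcal Z$ lies in $\overline{[y_*]}$. If $x\in k^G$ extends $y$, then for each $z\in\mathcal Z$ the set $\overline{[x]}$ contains a point extending $z$, that is, agreeing with $z$ off $D(z)$.

*Proof.* **Step 1: far apart boxes.** The purpose is to write larger and larger pieces of each $z$ into $y_*$. Let $1\in K_1\subseteq K_2\subseteq\cdots$ be finite symmetric sets exhausting $G$, and enumerate $\mathcal Z\times\mathbb N$ as $(z_j,l_j)_{j\ge1}$, where $\mathbb N$ indexes the sets $K_l$. Choose $b_j$ inductively so that the box $B_j=b_jK_{l_j}$ satisfies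
$$1\notin B_j,\qquad B_{j'}^{-1}B_j\cap K_j=\emptyset\quad\text{for all } j'<j .$$
The first condition excludes $b_j\in K_{l_j}^{-1}$, the second excludes $b_j\in b_{j'}K_{l_{j'}}K_jK_{l_j}^{-1}$. These are finitely many elements, so the choice is possible. As $1\in K_j$, the boxes are disjoint. Put $y_*(b_jh)=z_j(h)$ for $h\in K_{l_j}$ and $y_*=k$ elsewhere; $y$ is the restriction to the points with value in $k$.

**Step 2: the patterns appear.** Fix $z$. Along the indices $j$ with $z_j=z$ we have $l_j\to\infty$, and $b_j^{-1}y_*$ agrees with $z$ on $K_{l_j}$. So $b_j^{-1}y_*\to z$. If $x$ extends $y$ and $z(h)\in k$, then $x(b_jh)=y_*(b_jh)=z(h)$ once $h\in K_{l_j}$. So every limit point of these $b_j^{-1}x$ extends $z$.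

**Step 3: nothing else appears.** We check (H). Let $w=\lim g_n^{-1}y_*\in k^G$. Since $y_*(1)=k$, every point of $[y_*]$ takes the value $k$, so $w\notin[y_*]$. Hence no value is taken by $g_n$ infinitely often, and we may assume that the $g_n$ are distinct. Let $1\in E\subseteq G$ be finite and choose $q$ with $E^{-1}E\subseteq K_q$. For large $n$ the set $g_nE$ has no hole, so $g_nE\subseteq\bigcup_jB_j$. Suppose $g_ne\in B_j$ and $g_ne'\in B_{j'}$ with $j\ne j'$. Then $e^{-1}e'\in B_j^{-1}B_{j'}\cap K_q$. If $\max(j,j')\ge q$, this contradicts the choice of the boxes (take inverses if $j>j'$). So $\max(j,j')<q$ and $g_n$ lies in the finite set $\bigcup_{j<q}B_jE^{-1}$, which is impossible for large $n$. Hence $g_nE\subseteq B_j$ for a single $j$, and on $E$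
$$(g_n^{-1}y_*)(h)=y_*(g_nh)=z_j(b_j^{-1}g_nh)=\big((b_j^{-1}g_n)^{-1}z_j\big)(h).$$
So $w$ agrees on each such $E$ with a point of $G\mathcal Z$. Therefore $w\in\overline{G\mathcal Z}\cap k^G$ is aperiodic. $\square$

**Theorem 1.** The statement fails for $G=D_\infty=\mathbb Z\rtimes\{1,s\}$ and $k=2$: there are $A\subseteq G$ and $y:A\to2$ such that $\overline{[y_*]}\cap2^G$ consists of aperiodic points, but $y$ has no hyper aperiodic extension in $2^G$.

*Proof.* **Step 1: coordinates.** We describe points by two sequences. Write $r^n$ for the translations, so $G=\{r^n,sr^n:n\in\mathbb Z\}$, $sr^n=r^{-n}s$, $s^2=1$. Encode $w\in3^G$ as $(u,v)$ with $u(n)=w(r^n)$ and $v(n)=w(sr^n)$. From $r^m\cdot sr^n=sr^{n-m}$ we get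
$$r^{-m}w=(u(\cdot+m),\,v(\cdot-m)),\qquad s\,w=(v,u).$$
So $r^m$ fixes $w$ iff $u,v$ are $m$-periodic. Also $sr^m$ fixes $w$ iff $w(sr^mh)=w(h)$ for all $h$. For $h=r^n$ this says $v(n+m)=u(n)$, and for $h=sr^n$ it says $u(n-m)=v(n)$, which is the same condition. So:
$$sr^m\text{ fixes }w\iff u(n)=v(n+m)\text{ for all }n,\qquad s\text{ fixes }w\iff u=v.$$

**Step 2: the patterns.** We build patterns in which color $0$ in a hole is bad for $s$ on scale $N$. Fix distinct irrationals $\alpha_-,\alpha_+,\alpha_0\in(0,1)$ and let $c_-,c_+,c_0$ be the sequences $c_\alpha$ from the first section. For $N\ge1$ let $z_N=(u,v)\in3^G$, where $u,v$ have period $4N$ and, for $-2N<n\le2N$,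
$$u(0)=2,\qquad u(n)=c_+(n)\ (n>0),\qquad u(n)=c_-(n)\ (n<0),$$
$$v(0)=0,\qquad v(n)=u(n)\ (0<|n|\le N),\qquad v(n)=c_0(n)\ (|n|>N).$$
So $D(z_N)=\{r^{n}:n\in4N\mathbb Z\}$, and $r^{4N}$ fixes $z_N$.

**Step 3: limits of the patterns without holes are aperiodic.** This is the hypothesis of Lemma 5. Let $w=\lim g_j^{-1}z_{N_j}\in2^G$. After passing to a subsequence, all $g_j$ are translations, or all have the form $r^{m_j}s$. In the latter case $sw=\lim r^{-m_j}z_{N_j}$, and $sw$ is aperiodic iff $w$ is. So assume $g_j=r^{m_j}$, and by periodicity $-2N_j<m_j\le2N_j$.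

If $N_j$ takes one value $N$ infinitely often, $w$ lies in the orbit $[z_N]$, which is finite and hence closed. All its points take the value $2$, a contradiction. So $N_j\to\infty$. Write $w=(u',v')$, so that, with $u,v$ the coordinates of $z_{N_j}$,
$$u'(n)=\lim u(n+m_j),\qquad v'(n)=\lim v(n-m_j).$$
If $m_j=m$ for infinitely many $j$, then $u'(-m)=2$, a contradiction. So $|m_j|\to\infty$; pass to a subsequence on which $m_j$ has constant sign $\varepsilon$. The *right density* of a sequence $a$ is $\lim_L\frac1L\sum_{n=1}^La(n)$, and the *left density* is $\lim_L\frac1L\sum_{n=1}^La(-n)$. If all blocks of $a$ far to the right are blocks of $c_\bullet$, then the right density is $\alpha_\bullet$, because block sums of length $L$ are within $1$ of $L\alpha_\bullet$. The same holds on the left. Two cases cover everything after passing to subsequences.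

*Case $2N_j-|m_j|$ constant, equal to $d$.* If $\varepsilon=+$, then for fixed $n\le d$ the position $m_j+n\le 2N_j$ lies in the $c_+$ part. For $n>d$ it wraps around to $-2N_j+(n-d)$ in the $c_-$ part. If $\varepsilon=-$, the position $m_j+n=-2N_j+d+n$ lies in the $c_-$ part for $n>-d$ and wraps into the $c_+$ part for $n\le-d$. In both cases $u'$ has left density $\alpha_+$ and right density $\alpha_-$. Modulo $4N_j$, the positions $n-m_j$ stay within bounded distance of $2N_j$, where $v=c_0$ on both sides. So $v'$ has both densities $\alpha_0$.

*Case $2N_j-|m_j|\to\infty$.* Then fixed windows around $m_j$ eventually lie in the part of sign $\varepsilon$, so $u'$ has both densities $\alpha_\varepsilon$. Fixed windows around $-m_j$ lie in the part of sign $-\varepsilon$, away from $0$ and from $\pm 2N_j$. There $v$ equals $c_{-\varepsilon}$ up to distance $N_j$ from $0$ and equals $c_0$ beyond. Along a subsequence $|m_j|-N_j$ is constant or tends to $\pm\infty$, so each of the two densities of $v'$ lies in $\{\alpha_{-\varepsilon},\alpha_0\}$.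

In both cases the pairs (left density, right density) of $u'$ and $v'$ differ. Translation does not change them, so $v'$ is not a translate of $u'$, and no $sr^m$ fixes $w$. Also $u'$ has an irrational one-sided density, so it is not periodic, and no $r^m$ with $m\ne0$ fixes $w$. Thus $w$ is aperiodic.

**Step 4: no hyper aperiodic extension.** Let $y$ be given by Lemma 5 for $\mathcal Z=\{z_N:N\ge1\}$; it satisfies (H). Suppose $x\in2^G$ is a hyper aperiodic extension, and let $x_N\in\overline{[x]}$ extend $z_N$. If $x_N=1$ on all of $D(z_N)$, then $r^{4N}$ fixes $x_N$, a contradiction. So $x_N(e)=0$ for some $e=r^{n_0}$, $n_0\in4N\mathbb Z$. Write $e^{-1}x_N=(u'',v'')$. By $4N$-periodicity, $u''=u$ off $4N\mathbb Z$, $u''(0)=0$ and $v''=v$. Hence $u''(n)=v''(n)$ for $|n|\le N$: for $0<|n|\le N$ because $v(n)=u(n)$, and at $0$ both values are $0$. Let $N\to\infty$: a limit point of the points $e^{-1}x_N$ lies in $\overline{[x]}$ and satisfies $u=v$, so it is fixed by $s$. This contradicts hyper aperiodicity. $\blacksquare$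

The statement is disproved, and the first guess is wrong. A natural next question is for which pairs $(G,k)$ the statement does hold.

## Finite bases, the set $\mathcal F$, and the exact pairs $(G,k)$

**Definition (finite basis).** A *finite basis* of $G$ is a finite $F\subseteq G\setminus\{1\}$ such that every nontrivial subgroup of $G$ contains a conjugate of an element of $F$.

In $\mathbb Z/4$ the set $\{2\}$ is a finite basis. In a finite group $G\setminus\{1\}$ is one. In $\mathbb Z$ there is none, because the subgroup $R\mathbb Z$ misses any given finite set of nonzero integers once $R$ is large. In $D_\infty$ the set $\mathcal F$ consists of the reflections $sr^m$: the element $sr^m$ commutes only with $1$ and itself, and translations have infinite order.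

**Theorem 2 (classification).** Let $G$ be a countable group.

* (a) For $k\ge3$: $P_k(G)$ holds iff $\mathcal F$ is a union of finitely many conjugacy classes.
* (b) $P_2(G)$ holds iff $\mathcal F=\emptyset$ or $G$ has a finite basis.

The theorem decides the following examples.

* *Finite, abelian and torsion-free groups:* $P_k$ holds for all $k\ge2$. A finite group has the finite basis $G\setminus\{1\}$ and finitely many classes. An infinite abelian group has only infinite centralizers, and a torsion-free group has no elements of prime order, so in both cases $\mathcal F=\emptyset$.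
* *$D_\infty$:* since $r^m(sr^n)r^{-m}=sr^{n-2m}$ and $s(sr^n)s=sr^{-n}$, the reflections form two classes. There is no finite basis, because conjugates of $r^n$ are $r^{\pm n}$, so for large $R$ the subgroup $\langle r^R\rangle$ avoids all conjugates of any given finite set of nontrivial elements. So $P_2$ fails and $P_k$ holds for all $k\ge3$.
* *$A\rtimes\{\pm1\}$ with $A=\bigoplus_{\mathbb N}\mathbb Z$:* let $s$ generate $\{\pm1\}$. Each $as$ is an involution. Conjugating it by $b\in A$ gives $(a+2b)s$, and by $s$ gives $(-a)s$. Here $b$ commutes with $as$ only if $2b=0$, and $bs$ does only if $2(a-b)=0$. So the centralizer is $\{1,as\}$, and the classes correspond to $A/2A$, which is infinite. So $P_k$ fails for every $k\ge2$; for $k=2$ this follows from Proposition 4 below.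
* *$\mathbb Z(3^\infty)\rtimes\{\pm1\}$:* the same computation gives involutions with centralizer of order $2$, so $\mathcal F\ne\emptyset$. Here $2A=A$, so all involutions are conjugate. Elements of $A=\mathbb Z(3^\infty)$ have infinite centralizer, so $\mathcal F$ is one class. A nontrivial subgroup either contains an involution or is a nontrivial subgroup of $A$, and then it contains the unique subgroup of order $3$. So an element of order $3$ and an involution form a finite basis, and $P_k$ holds for all $k\ge2$.

We have proved the case $\mathcal F=\emptyset$. Three results remain: a positive one (Proposition 2) and two counterexample constructions (Propositions 3 and 4).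

## One hole has at most one bad color

In the tests, a lonely hole had at most one bad color. In $\mathbb Z$ we used a common period. In a general group two cyclic subgroups need not meet, and here (H) comes in.

**Lemma 6.** Let $z\in(k+1)^G$ with $D(z)$ finite, $d\in D(z)$, and $\overline{[z]}\cap k^G$ consisting of aperiodic points. Fix colors on $D(z)\setminus\{d\}$ and let $z^c$ be the completion with $z^c(d)=c$. Then $z^c$ is not aperiodic for at most one $c\in k$.

*Proof.* Suppose $u\ne1$ fixes $z^a$ and $v\ne1$ fixes $z^b$ with $a\ne b$. Let $P=\langle u\rangle$, $Q=\langle v\rangle$. Then $z^a$ is constant on right cosets $Ph$ and $z^b$ is constant on right cosets $Qh$. Off $d$ we have $z^a=z^b=:f$.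

To combine the two symmetries, consider the bipartite multigraph whose vertices are the right cosets $Ph$ and the right cosets $Qh$, with one edge for each $h\in G$, joining $Ph$ and $Qh$. Right multiplication by $G$ acts on it, transitively on edges.

*If there is a cycle* (double edges included), then by transitivity the edge $d$ lies on a cycle. The other edges of that cycle are $h_1,\dots,h_m\ne d$, $m\ge1$, with $h_1\in Pd$, $h_m\in Qd$, and consecutive ones sharing a vertex. If $h_i,h_{i+1}$ share a $P$-coset, then $f(h_i)=z^a(h_i)=z^a(h_{i+1})=f(h_{i+1})$; if they share a $Q$-coset, use $z^b$. Hence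
$$a=z^a(d)=f(h_1)=\dots=f(h_m)=z^b(d)=b,$$
a contradiction.

*Otherwise the graph is a forest.* The edges $h,\ vh,\ uvh,\ vuvh,\dots$ form a walk: consecutive ones share alternately a $Q$-coset and a $P$-coset and are distinct since $u,v\ne1$. A walk without backtracking in a forest never repeats an edge. So with $w=uv$ the elements $w^nh$, $n\ge0$, are distinct, and $w$ has infinite order. If $h,vh,uvh\notin D(z)$, then
$$z(wh)=z^a(uvh)=z^a(vh)=z(vh)=z^b(vh)=z^b(h)=z(h)\in k.$$
So $z(wh)=z(h)\in k$ for all $h$ off a finite set. For each $h$ the points $w^nh$ eventually leave this finite set, so $\zeta(h)=\lim_nz(w^nh)$ exists in $k$. Thus $\zeta=\lim w^{-n}z\in\overline{[z]}\cap k^G$, and $\zeta(wh)=\zeta(h)$. So $w\neq1$ fixes $\zeta$, a contradiction. $\square$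

So a hole with nothing else nearby keeps at least $k-1$ of its colors. If $k=2$, its color is then forced, and no randomness is left for the elements with infinite centralizer. If $k\ge3$, two colors remain. If there is a finite basis, finitely many elements $t$ are all that matters, and randomness at isolated holes is not needed. This explains the hypotheses of the next proposition.

## Isolated clusters and crowded holes

**Proposition 2.** $P_k(G)$ holds if (i) $k\ge2$ and $G$ has a finite basis; or (ii) $k\ge3$ and $\mathcal F$ is a finite union of conjugacy classes.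

*Proof.* **Step 1: constants.** We fix the finite set of elements to be blocked by hand and one window for all of them. Let $y$ satisfy (H). Let $F$ be a finite basis in case (i), and a set of representatives of the classes in $\mathcal F$ in case (ii). If $F=\emptyset$, then in case (i) $G$ has no nontrivial subgroup, so $G$ is trivial and there is nothing to prove. In case (ii) it means $\mathcal F=\emptyset$, which is Proposition 1. So assume $F\ne\emptyset$. Let $W\ni1$ be finite, symmetric, and as in Lemma 1(a) for all $t\in F$; supersets work, so a common $W$ exists. Put $\beta=|F||W|$, $\lambda=\log_2(64\beta)$, and fix an integer $N_0\ge\max(600,12\lambda)$. For finite symmetric $V\ni1$, the *$V$-graph* on $D$ joins $d\ne d'$ iff $d^{-1}d'\in V$. For instance, for $G=\mathbb Z$, $V=\{-1,0,1\}$ and $D=\{0,1,5\}$, its components are $\{0,1\}$ and $\{5\}$.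

**Step 2: isolated clusters.** We transfer Lemma 6 to small groups of holes that are far from all other holes, with one finite window good for all of them.

**Lemma 7.** For each finite symmetric $V\ni1$ there is a finite symmetric $V^+\supseteq V$ such that the following holds. Suppose $\emptyset\ne C\subseteq D$, $|C|<N_0$, $C\subseteq dV^{N_0}$ for all $d\in C$, and $D\cap CV^+=C$. Then for all $d\in C$ and $\eta:C\setminus\{d\}\to k$ there is $L\subseteq k$ with $|L|\ge k-1$ such that for each $c\in L$ and each $(t,g)\in F\times G$ with $gW\cap C\ne\emptyset$, $t$ is blocked at $g$ within $V^+$ in the partial configuration $y\cup\eta\cup\{(d,c)\}$ on $A\cup C$.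

*Proof of Lemma 7.* Otherwise take finite symmetric $U_1\subseteq U_2\subseteq\cdots$ exhausting $G$, with $V\subseteq U_1$. Each choice $V^+=U_n$ fails for some $C_n,d_n,\eta_n$: at least two colors $c$ are bad, meaning that some $(t,g)$ with $gW\cap C_n\ne\emptyset$ is not blocked within $U_n$. The sets $d_n^{-1}C_n$ lie in the finite set $V^{N_0}$. If $g$ is a witness, then $d_n^{-1}g\in d_n^{-1}C_nW$, which also lies in a fixed finite set. So we may pass to a subsequence along which the following are constant: $d_n^{-1}C_n=C\ni1$; the transported coloring $\eta$ of $C\setminus\{1\}$; two bad colors $a\ne b$; their witnesses $t_a,t_b\in F$; and the elements $d_n^{-1}g_{n,a}=\gamma_a$, $d_n^{-1}g_{n,b}=\gamma_b$. We may also assume $d_n^{-1}y_*\to z$.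

We have $D(z)=C$. Points of $C$ are holes of every $d_n^{-1}y_*$. If $h\notin C$, then for large $n$ we have $h\in U_n$, so $d_nh\in C_nU_n\setminus C_n$, which contains no hole. Also $\overline{[z]}\subseteq\overline{[y_*]}$, so $\overline{[z]}\cap k^G$ consists of aperiodic points. Let $z^a,z^b$ be the completions of $z$ by $\eta$ and by $a$, respectively $b$, at $1$. For each $h$ and all large $n$ we have $h\in U_n$, and both points $g_{n,a}h=d_n\gamma_ah$ and $g_{n,a}t_ah=d_n\gamma_at_ah$ lie in $A\cup C_n$. Since they do not disagree, in the limit $z^a(\gamma_ah)=z^a(\gamma_at_ah)$ for all $h$. So $\gamma_at_a\gamma_a^{-1}\ne1$ fixes $z^a$. In the same way $z^b$ is not aperiodic. This contradicts Lemma 6 with $d=1$. $\square$ (Lemma 7)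

**Step 3: sorting the holes.** We split $D$ into crowded holes and clusters to which Lemma 7 applies. Let $V_0=W$ and $V_{j+1}=V_j^+$ for $0\le j<N_0$. Let $D_{big}$ be the union of the $V_{N_0}$-components of $D$ of size at least $N_0$. Let $K$ be a $V_{N_0}$-component of size less than $N_0$. The numbers of $V_j$-components of $K$, $j=0,\dots,N_0$, are nonincreasing and lie in $\{1,\dots,N_0-1\}$. They cannot drop at each of the $N_0$ steps, so for some $j<N_0$ the $V_j$-components and the $V_{j+1}$-components of $K$ coincide. Partition $K$ into these; call them *clusters*. A cluster $C$ satisfies the hypotheses of Lemma 7 with $V=V_j$: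

* $|C|<N_0$;
* $C\subseteq dV_j^{N_0}$ for $d\in C$, since points of $C$ are joined by paths of fewer than $N_0$ steps in the $V_j$-graph;
* $D\cap CV_{j+1}=C$, since a hole in $cV_{j+1}$, $c\in C$, is equal or $V_{j+1}$-adjacent to $c$. So it lies in $K$, because $V_{j+1}\subseteq V_{N_0}$, and in the $V_{j+1}$-component of $c$, which is $C$.

For each cluster choose $d_C\in C$, color $C\setminus\{d_C\}$ by $0$, and let $L_C$ be the list from Lemma 7. Hence: in any completion with $x(d_C)\in L_C$, every $t\in F$ is blocked within $V_{N_0}$ at every $g$ with $gW\cap C\ne\emptyset$.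

In case (i), color $d_C$ by an element of $L_C$ and put $D'=D_{big}$. In case (ii), give $d_C$ a list of two colors contained in $L_C$, which is possible as $k-1\ge2$, and put $D'=D_{big}\cup\{d_C\}_C$. Points of $D_{big}$ have list $k$. Let $y'$ on $G\setminus D'$ be the extension of $y$ so obtained. Points of $D'$ get independent uniform colors from their lists, all of size at least $2$.

**Step 4: a good scale at each crowded hole.** Near a crowded hole there are many holes, so many coins. But the number of competing events grows with the number of holes in a larger neighborhood. We look for a scale at which the latter is at most exponential in the former. Let $R_0$ be finite and symmetric, containing $1$, $V_{N_0}^{N_0}$ and $WFW$. Let $R_{i+1}=R_i^4$ and $n_i(c)=|D_{big}\cap cR_i|$ for $c\in D_{big}$. As $c$ lies in a connected component of size at least $N_0$, at least $N_0$ of its points are within graph distance $N_0-1$ of $c$, so $n_0(c)\ge N_0$. We claim that there is $I$, independent of $c$, such that each $c\in D_{big}$ has $i<I$ with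
$$\tfrac16n_i(c)\ \ge\ \log_2n_{i+1}(c)+i+\lambda.\tag{1}$$
Suppose (1) fails for all $i<I$. We show $n_i\ge N_0+12i$ by induction. Given this for $i<I$,
$$\tfrac{n_i}6-i-\lambda\ \ge\ \tfrac{n_i}{12}+\tfrac{N_0+12i}{12}-i-\lambda=\tfrac{n_i}{12}+\tfrac{N_0}{12}-\lambda\ \ge\ \tfrac{n_i}{12},$$
so failure of (1) gives $n_{i+1}\ge2^{n_i/12}\ge n_i^5\ge n_i+12$. The middle inequality holds for $n_i\ge600$: at $600$ it reads $2^{50}>1.1\cdot10^{15}>600^5$, and $n/12-5\log_2n$ increases from there on. This continues the induction and yields $n_I\ge N_0^{5^I}$. But $n_I\le|R_I|\le|R_0|^{4^I}$. This is impossible once $5^I\log N_0>4^I\log|R_0|$, a condition that does not involve $c$. Let $i(c)$ be the least $i$ satisfying (1).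

**Step 5: the events for $F$ near $D_{big}$.** For each $(t,g)\in F\times G$ with $gW\cap D_{big}\ne\emptyset$, fix $c\in gW\cap D_{big}$, so $g=c\omega$ with $\omega\in W$. Let $i=i(c)$, $Q=D_{big}\cap cR_i$, $\rho=gtg^{-1}$, and let $Q'\subseteq Q$ be as in Lemma 3 with $|Q'|=\lceil n_i(c)/3\rceil=:m_A$. The event $A=A_{t,g}$ is: $x(q)=x(\rho q)$ for all $q\in Q'$. Each pair contains the variable $q\in D_{big}$, so $P(A)\le2^{-m_A}$, and $1\le|\mathrm{vbl}(A)|\le2m_A$. Since
$$\rho q=c\,\omega t\omega^{-1}(c^{-1}q)\in c\,(WFW)R_i\subseteq cR_0R_i,$$
we have $\mathrm{vbl}(A)\subseteq cR_i^2$. If $A$ is avoided, some $q\in Q'$ has $x(q)\ne x(\rho q)$. With $h=g^{-1}q=\omega^{-1}c^{-1}q\in WR_I$ we get $x(gh)\ne x(gth)$, so $t$ is blocked at $g$ within $WR_I$.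

Now we bound the sum in Lemma 2. Fix a variable $v$ and let $T_i$ be the set of $c\in D_{big}$ with $i(c)=i$ and $v\in cR_i^2$. If $c,c'\in T_i$, then $c'\in vR_i^2\subseteq cR_i^4=cR_{i+1}$. So $|T_i|\le n_{i+1}(c)$ for each $c\in T_i$. By (1), an event with center $c\in T_i$ has
$$2^{-m_A/2}\le2^{-n_i(c)/6}\le\frac{2^{-i-\lambda}}{n_{i+1}(c)}\le\frac{2^{-i-\lambda}}{|T_i|}.$$
Each $c$ serves at most $\beta=|F||W|$ events, as $g\in cW$. So
$$\sum_{A_{t,g}:\,v\in\mathrm{vbl}(A_{t,g})}2^{-m_A/2}\ \le\ \sum_i\beta2^{-i-\lambda}\ =\ 2\beta2^{-\lambda}=\tfrac1{32}.$$

**Step 6: end of case (i).** By Lemma 2 there is a completion $x$ avoiding all these events. Each $t\in F$ is blocked in $x$ at each $g$ within the finite set $W\cup V_{N_0}\cup WR_I$: if $gW\cap D=\emptyset$, by the choice of $W$; if $gW$ meets a cluster, by Step 3; if $gW$ meets $D_{big}$, by Step 5. As $F$ is a finite basis, Lemma 1(c) with $\Theta=F$ shows that $x$ is hyper aperiodic.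

**Step 7: end of case (ii).** We add the events of Lemma 4, so we must check that $y'$ satisfies (H). Every $d\in D$ lies in $D'V'$ with $V'=V_{N_0}^{N_0}$: either $d\in D_{big}$, or $d\in C\subseteq d_CV_j^{N_0}$. Let $w'=\lim g_n^{-1}y'_*\in k^G$, and pass to a subsequence with $g_n^{-1}y_*\to w$. If $w(h)=k$, then for large $n$ the point $g_nh$ is in $D$, so $g_nh(V')^{-1}$ meets $D'$. By finiteness of $V'$, some $v\in V'$ has $g_nhv^{-1}\in D'$ for infinitely many $n$, so $w'(hv^{-1})=k$, a contradiction. So $w\in k^G$. Since $y'$ extends $y$, $w'=w$, and this point is aperiodic by (H) for $y$.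

Lemma 4 for $y'$, $D'$ and the given lists supplies events contributing at most $\frac1{32}$ at each variable. With those of Step 5 the total is at most $\frac1{16}$, and Lemma 2 gives a completion $x$ avoiding all of them. Every nontrivial element with infinite centralizer is blocked in $x$ everywhere within a finite set. So is every $t\in F$, exactly as in Step 6, because $x(d_C)\in L_C$. Every nontrivial subgroup contains an element of infinite order or of prime order. The former has infinite centralizer; the latter has infinite centralizer or is conjugate to an element of $F$. By Lemma 1(c), $x$ is hyper aperiodic. $\square$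

## Two colors and no finite basis

Now we copy the dihedral construction. The reflection becomes any $s\in\mathcal F$. The translations $r^{4N}$ become nontrivial subgroups $S_n$ avoiding all conjugates of larger and larger finite sets, and such subgroups exist because there is no finite basis. The explicit sequences $c_\bullet$ are replaced by random colors.

**Proposition 3.** If $\mathcal F\ne\emptyset$ and $G$ has no finite basis, then $P_2(G)$ fails.

*Proof.* **Step 1: setup.** $G$ is infinite, since finite groups have a finite basis. Fix $s\in\mathcal F$ of order $p$. Enumerate $G\setminus\{1\}=\{t_1,t_2,\dots\}$. Let $m_i=Mi$ with an integer $M$ so large that $\sum_i2pm_i2^{-m_i/8p}\le\frac1{16}$. Choose any $T_i\subseteq G$ with $|T_i|=m_i$, and put $T_i^+=T_i\cup t_iT_i$; we call $gT_i^+$ a *window*. The set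
$$Y_i=\{g:gt_ig^{-1}\in\langle s\rangle\setminus\{1\}\}$$
is finite. For each $j$ with $p\nmid j$, the solutions of $gt_ig^{-1}=s^j$ are either none or a coset $C_G(s^j)g$, and $C_G(s^j)=C_G(s)$ is finite because $s^j$ generates $\langle s\rangle$.

Let $V_1\subseteq V_2\subseteq\cdots$ be finite sets exhausting $G$ with $1\in V_n$ and $sV_n=V_n$. Put
$$U_n=\{1\}\cup\bigcup_{i\le n}(T_i^+)^{-1}T_i^+,\qquad Q_n=V_nU_nV_n^{-1}.$$
These are finite, symmetric, and contain $1$; note $V_n\subseteq Q_n$. As $Q_n\setminus\{1\}$ is not a finite basis, there is a nontrivial subgroup $S=S_n$ containing no conjugate of an element of $Q_n\setminus\{1\}$. Fix $n$ until Step 6.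

**Step 2: the holes.** We want an $S$-invariant set of holes, well separated but with a hole near every point. Join distinct right cosets $Sg,Sg'$ iff $g'\in SgQ_n$. This relation depends only on the cosets and is symmetric as $Q_n$ is. Let $D_n$ be the union of a maximal independent set of cosets. Then:

* $SD_n=D_n$.
* $D_nQ_n=G$: a coset $Sg$ is chosen, or it is joined to a chosen $Se$, so that $g\in SeQ_n\subseteq D_nQ_n$.
* $e^{-1}e'\notin Q_n$ for distinct $e,e'\in D_n$. If they lie in different cosets, this is independence. If $e'=\sigma e$ with $1\ne\sigma\in S$, then $e^{-1}\sigma e\in Q_n\setminus\{1\}$ would have the conjugate $\sigma\in S$.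

In particular the sets $eV_n$, $e\in D_n$, are pairwise disjoint, because $V_nV_n^{-1}\subseteq Q_n$. Also $D_n\cap eV_n=\{e\}$.

**Step 3: the classes.** We choose which points must share a color, so that both $s$ near each hole and $S$ globally are almost symmetries. Partition $G$: for $x=eh$ with $e\in D_n$, $h\in V_n$ (a unique representation), the class of $x$ is $\{\sigma es^jh:\sigma\in S,\ j\in\mathbb Z\}$; for $x\notin D_nV_n$ it is $Sx$. This is a partition, because $\sigma es^jh=(\sigma e)(s^jh)$ with $\sigma e\in D_n$ and $s^jh\in V_n$ again, and $D_nV_n$ is $S$-invariant. Delete $D_n$ from the classes of the points of $D_n$. This leaves $\{\sigma es^j:p\nmid j\}$, since $s^j\in V_n$ and $D_n\cap\sigma eV_n=\{\sigma e\}$. Color each class by an independent uniform element of $\{0,1\}$ and put the value $2$ on $D_n$. Call the result $Z_n$. For $e\in D_n$ let $c_e$ be the color of the class of $es$; then $c_{\sigma e}=c_e$ for $\sigma\in S$.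

**Step 4: classes are small inside windows.** We verify that the imposed symmetries do not prevent blocking. Let $i\le n$ and let $u\ne u'$ be equivalent points (points of the same class) of a window $gT_i^+$. Then $u^{-1}u'\in U_n$.

If $u'=\sigma u$ with $\sigma\in S$, then $\sigma\ne1$ and $u^{-1}\sigma u\in U_n\setminus\{1\}\subseteq Q_n\setminus\{1\}$, contradicting the choice of $S$. Otherwise $u=eh$ and $u'=\sigma es^jh$ with $e\in D_n$, $h\in V_n$. If $\sigma\ne1$, then
$$e^{-1}\sigma e=h\,(u^{-1}u')\,(s^jh)^{-1}\in V_nU_nV_n^{-1}=Q_n,$$
again a contradiction. So $u'=es^jh$. Hence each class has at most $p$ points in a window $gT_i^+$.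

If moreover $u=g\tau$ and $u'=gt_i\tau$ with $\tau\in T_i$, then $u'=es^je^{-1}u$, so $gt_ig^{-1}=es^je^{-1}$ with $p\nmid j$. Thus $e^{-1}g\in Y_i$ and $e\in gY_i^{-1}\cap D_n$.

**Step 5: random colors block.** Put $E_i'=T_i^+\cup Y_i^{-1}$. Consider $i\le n$ and cosets $Sg$ with $gE_i'\cap D_n=\emptyset$; this depends only on $Sg$. By Step 4 all pairs $(g\tau,gt_i\tau)$, $\tau\in T_i$, consist of colored, inequivalent points. A class has at most $p$ points in the window, each in at most $2$ pairs, so each class meets at most $2p$ pairs. So a pair shares a class with at most $2(2p-1)$ others, and greedily we find $m_A=\lceil m_i/4p\rceil$ pairs involving pairwise disjoint sets of classes. Let $A_{i,Sg}$ be the event that they all agree, with the pairs chosen for one representative $g$; it depends only on $Sg$, since colors are $S$-invariant. Then $P(A)\le2^{-m_A}$ and $|\mathrm{vbl}(A)|=2m_A$, the variables being classes. A class consists of at most $p$ $S$-orbits. An $S$-orbit $Sx$ meets $gT_i^+$ only if $Sg=Sx\kappa^{-1}$ with $\kappa\in T_i^+$, which leaves at most $2m_i$ cosets. So a class belongs to at most $2pm_i$ sets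 $\mathrm{vbl}(A_{i,\cdot})$, and the sum in Lemma 2 is at most $\sum_i2pm_i2^{-m_i/8p}\le\frac1{16}$. By Lemma 2 all events can be avoided; fix such a $Z_n$.

**Step 6: uniformity and assembly.** Now let $n$ vary. Let $E_i=E_i'\cup\bigcup_{n<i}Q_n$, a finite set. For all $n$ and $g$: $gE_i\cap D_n\ne\emptyset$, or $t_i$ is blocked in $Z_n$ at $g$ within $E_i$. Indeed, if $n<i$, then $D_nQ_n=G$ and the symmetry of $Q_n$ give $gQ_n\cap D_n\ne\emptyset$. If $n\ge i$ and $gE_i'\cap D_n=\emptyset$, the event $A_{i,Sg}$ is avoided, so some $g\tau,gt_i\tau$ disagree. By Lemma 1(b) and Lemma 5 we get $y$ satisfying (H), with the patterns $Z_n$ available in every extension.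

**Step 7: no extension.** Let $x\in2^G$ be a hyper aperiodic extension and let $x_n\in\overline{[x]}$ extend $Z_n$. If $x_n(e)=1-c_e$ for all $e\in D_n$, then $x_n$ is $S_n$-invariant: off $D_n$ because $Z_n$ is, and on $D_n$ because $c_{\sigma e}=c_e$. As $S_n\neq\{1\}$, this is a contradiction. So $x_n(e)=c_e$ for some $e=e_n\in D_n$. Then $x_n(eh)=x_n(esh)$ for all $h\in V_n$. Indeed, $eh$ and $esh$ are both in $eV_n$, which meets $D_n$ only in $e$. If neither is $e$, they are in one class. If one of them is $e$, the other is $es$ or $es^{-1}$, both of color $c_e=x_n(e)$. A limit point of $e_n^{-1}x_n$ as $n\to\infty$ lies in $\overline{[x]}$ and is fixed by $s$, a contradiction. $\square$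

## Infinitely many classes in $\mathcal F$: eliminating the colors one after another

If $\mathcal F$ meets infinitely many conjugacy classes, we can defeat any number of colors. For $k=2$ the scheme is as follows. Let $Z_\emptyset$ have its only hole at $1$, such that filling it with color $a_1$ creates an $s_\emptyset$-symmetry. Let $Z_{(n)}$ have its only hole at $1$, look like $Z_\emptyset$ on $K_n$, and be such that filling it with $a_2$ creates an $s_{(n)}$-symmetry. Then each $Z_{(n)}$ must be filled with $a_1$. In the limit this fills $Z_\emptyset$ with $a_1$, which is forbidden. For $k$ colors we use a tree of depth $k$. The work lies in keeping everything else blocked uniformly. New elements $s_\nu$ outside more and more conjugacy classes make this possible.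

**Proposition 4.** If $\mathcal F$ meets infinitely many conjugacy classes, $P_k(G)$ fails for every $k\ge2$.

*Proof.* **Step 1: constants and thin windows.** $G$ is infinite. Enumerate $G\setminus\{1\}=\{t_1,t_2,\dots\}$, let $K_1\subseteq K_2\subseteq\cdots$ be finite sets exhausting $G$, and let $a_j=j-1$ for $1\le j\le k$. Let $\delta_1=\frac1{1000}$ and $\delta_j=\delta_{j-1}/242$. Let $m_i=Mi$ with an integer $M$ so large that $\delta_kM\ge8$ and $\sum_i2m_i2^{-4\delta_km_i}\le\frac1{16}$.

We choose $T_i$ with $|T_i|=m_i$ such that each right coset $\langle r\rangle w$ with $r\in\mathcal F$ contains at most $2$ points of $T_i$. Proceed greedily: choose each new element outside the earlier elements and outside the finitely many finite sets $\langle\tau'\tau^{-1}\rangle\tau$, where $\tau,\tau'$ were chosen earlier and $\tau'\tau^{-1}\in\mathcal F$. Suppose $\tau,\tau',\tau''$, chosen in this order, lay in one coset $\langle r\rangle w$. Then $\tau'\tau^{-1}$ is a nontrivial element of $\langle r\rangle$, so it generates $\langle r\rangle$ and lies in $\mathcal F$. But then $\tau''\in\langle r\rangle\tau=\langle\tau'\tau^{-1}\rangle\tau$,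 which was excluded.

Let $T_i^+=T_i\cup t_iT_i$. Since $t_i\tau\in\langle r\rangle w$ iff $\tau\in\langle t_i^{-1}rt_i\rangle t_i^{-1}w$, and $\mathcal F$ is closed under conjugation, $T_i^+$ has at most $4$ points in each such coset. As $g\kappa\in\langle r\rangle u$ iff $\kappa\in\langle g^{-1}rg\rangle g^{-1}u$, we get
$$|gT_i^+\cap\langle r\rangle u|\le4\qquad(r\in\mathcal F,\ g,u\in G).\tag{2}$$

**Step 2: what is to be constructed.** Let $\nu=(n_1<\dots<n_{j-1})$ range over strictly increasing sequences of positive integers of length $j-1$, $1\le j\le k$. We say that $\nu$ has *stage* $j$. For $j\ge2$, $\nu^-$ is $\nu$ without its last entry. By recursion on $j$ we construct $s_\nu\in\mathcal F$, $Z_\nu\in(k+1)^G$ with $D(Z_\nu)=\{1\}$, and a finite set $\mathcal C(\nu)$ of pairs $(c,\mu)$, where $c\in G$ and $\mu$ is an initial segment of $\nu$ (possibly $\nu$ itself), whose stage is denoted $q(\mu)$. The pairs record the points $c$ around which an imposed $s_\mu$-symmetry sits. With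
$$Y_i(\mu)=\{g:gt_ig^{-1}\in\langle s_\mu\rangle\setminus\{1\}\},\qquad X_i(\nu)=\bigcup_{(c,\mu)\in\mathcal C(\nu)}cY_i(\mu),$$
where $Y_i(\mu)$ is finite as in the proof of Proposition 3, the following will hold.

1. The completion $\tilde Z_\nu$ of $Z_\nu$ with $\tilde Z_\nu(1)=a_j$ is fixed by $s_\nu$.
2. If $j\ge2$: $Z_\nu=Z_{\nu^-}$ on $K_{n_{j-1}}$, and $\langle s_\nu\rangle$ contains no conjugate of $t_1,\dots,t_{n_{j-1}}$.
3. For $(c,\mu)\in\mathcal C(\nu)$ and $1\ne\sigma\in\langle s_\mu\rangle$: $Z_\nu(c\sigma)=a_{q(\mu)}$, and either $c=1$ or $Z_\nu(c)\in k\setminus\{a_{q(\mu)}\}$.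
4. If $g\notin X_i(\nu)$, then $g\tau,gt_i\tau$ disagree in $Z_\nu$ for at least $\delta_jm_i$ elements $\tau\in T_i$.

Property 4 says that $t_i$ is robustly blocked at $g$, except at the places $X_i(\nu)$ where it coincides with an imposed symmetry. There property 3 takes over.

**Step 3: the construction.** If $j=1$, let $s=s_\emptyset\in\mathcal F$ be arbitrary and $V=\{1\}$. If $j\ge2$, let $V$ be a finite set containing $K_{n_{j-1}}$, $1$, and all $c$, $c\sigma$ with $(c,\mu)\in\mathcal C(\nu^-)$, $\sigma\in\langle s_\mu\rangle$. Let
$$Q=VV^{-1}\cup\bigcup_{i:\,m_i<8|V|}V(T_i^+)^{-1}T_i^+V^{-1},$$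
a finite set. Choose $s=s_\nu\in\mathcal F$ with $\langle s\rangle\cap Q=\{1\}$ and such that $\langle s\rangle$ contains no conjugate of $t_1,\dots,t_{n_{j-1}}$. This is possible. Only finitely many subgroups of prime order meet $Q\setminus\{1\}$, since each is generated by an element of $Q$; so this excludes finitely many elements of $\mathcal F$. If $\langle r\rangle$ with $r\in\mathcal F$ contains a conjugate of some $t_i$, $i\le n_{j-1}$, then that conjugate generates $\langle r\rangle$. So $t_i$ has prime order and $r$ is conjugate to a power of $t_i$, and only finitely many conjugacy classes are excluded. But $\mathcal F$ meets infinitely many.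

The copies $s^lV$, $0\le l<\mathrm{ord}(s)$, are disjoint: $s^lv=s^{l'}v'$ gives $s^{l-l'}=v'v^{-1}\in VV^{-1}\subseteq Q$, so $s^l=s^{l'}$ and $v=v'$ (for $V=\{1\}$ this is trivial). Define $\tilde Z=\tilde Z_\nu$ on $\langle s\rangle V$ by
$$\tilde Z(s^l)=a_j,\qquad\tilde Z(s^lv)=Z_{\nu^-}(v)\quad(v\in V\setminus\{1\}),$$
where for $j=1$ only the first clause applies. On $O=G\setminus\langle s\rangle V$, color each orbit $\langle s\rangle u$ by an independent uniform element of $k$; the outcome is chosen in Step 5. Let $Z_\nu$ be $\tilde Z$ with the value $k$ at $1$. Put $\mathcal C(\emptyset)=\{(1,\emptyset)\}$ and, for $j\ge2$,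
$$\mathcal C(\nu)=\{(1,\nu)\}\cup\{(s^lc,\mu):(c,\mu)\in\mathcal C(\nu^-),\ 0\le l<\mathrm{ord}(s)\}.$$

**Step 4: properties 1, 2, 3.** Property 1 holds because $\tilde Z$ is constant on the cosets $\langle s\rangle h$. Property 2 holds because $K_{n_{j-1}}\subseteq V$: at points $v\ne1$ of $V$ the two points agree, and at $1$ both have the value $k$.

For property 3, first take the pair $(1,\nu)$: $Z_\nu(\sigma)=a_j$ for $1\ne\sigma\in\langle s\rangle$. Now take $(s^lc,\mu)$ with $(c,\mu)\in\mathcal C(\nu^-)$. Then $c,c\sigma\in V$, and $c\sigma\ne1$ because $Z_{\nu^-}(c\sigma)=a_{q(\mu)}\in k$ while $Z_{\nu^-}(1)=k$. By disjointness of the copies $s^lc\sigma\ne1$, so $Z_\nu(s^lc\sigma)=Z_{\nu^-}(c\sigma)=a_{q(\mu)}$. If $c\ne1$, then likewise $s^lc\ne1$ and $Z_\nu(s^lc)=Z_{\nu^-}(c)\in k\setminus\{a_{q(\mu)}\}$. If $c=1$ and $l\ne0$, then $Z_\nu(s^l)=a_j\ne a_{q(\mu)}$, as $q(\mu)<j$. If $c=1$ and $l=0$, the new center is $1$.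

We also note that $X_i(\nu)$ contains $Y_i(\nu)$ and, for $j\ge2$, contains $\langle s\rangle X_i(\nu^-)$. In fact it is the union of these sets (of $Y_i(\emptyset)$ alone if $j=1$), and it is invariant under left multiplication by $\langle s\rangle$.

**Step 5: property 4 where the window meets many random orbits.** Let $g\notin X_i(\nu)$ and consider the pairs $(g\tau,gt_i\tau)$, $\tau\in T_i$. Let $R$ be the number of pairs with a point in $O$, and $R'$ the number of those that moreover have no point in $\langle s\rangle$. By (2), $\langle s\rangle$ contains at most $4$ points of the window $gT_i^+$, each in at most $2$ pairs, so $R'\ge R-8$. A pair with both points in $O$ has them in different orbits: otherwise $gt_i\tau=s^lg\tau$, so $gt_ig^{-1}=s^l\ne1$ and $g\in Y_i(\nu)\subseteq X_i(\nu)$. Call $(i,g)$ *free* if $R'\ge240\delta_jm_i$. This depends only on $(i,\langle s\rangle g)$.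

Suppose $(i,g)$ is free. By (2) an orbit in $O$ has at most $4$ points in the window, so it meets at most $8$ pairs. Each pair thus shares an orbit in $O$ with at most $14$ others. So among the $R'$ pairs we can choose $m'=\lceil16\delta_jm_i\rceil$ that pairwise share no orbit in $O$, as $R'/15\ge16\delta_jm_i$. Let $A=A_{i,\langle s\rangle g}$ be the event that fewer than $\delta_jm_i$ of them disagree in $\tilde Z$. Since $\tilde Z$ is constant on left $\langle s\rangle$-orbits, we may choose the pairs for one representative and translate them, so $A$ depends only on $\langle s\rangle g$. In each chosen pair one point has a random color in $O$. The other has an independent random color or a fixed color in $k$. So the pairs agree independently, each with probability $1/k\le\frac12$. On $A$ at most $m'/16$ pairs disagree and all the others agree, so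
$$P(A)\le\sum_{l\le m'/16}\binom{m'}l2^{-(m'-l)}\le2^{-15m'/16}\sum_{l\le m'/16}\binom{m'}l\le2^{m'(H(1/16)-15/16)}\le2^{-m'/2}.$$
Here $H$ is the binary entropy. The bound on the binomial sum follows, with $\theta=\frac1{16}$, from
$$1\ge\sum_{l\le\theta m'}\binom{m'}l\theta^l(1-\theta)^{m'-l}\ge2^{-m'H(\theta)}\sum_{l\le\theta m'}\binom{m'}l,$$
because $\theta^l(1-\theta)^{m'-l}$ decreases in $l$. And $H(\frac1{16})=\frac14+\frac{15}{16}\log_2\frac{16}{15}<0.35$.

Put $m_A=m'/2\ge8\delta_jm_i$. Then $P(A)\le2^{-m_A}$ and $1\le|\mathrm{vbl}(A)|\le2m'=4m_A$, the variables being orbits in $O$. An orbit $\langle s\rangle u$ meets $gT_i^+$ only if $\langle s\rangle g=\langle s\rangle u\kappa^{-1}$ with $\kappa\in T_i^+$, so it is in the windows of at most $2m_i$ events $A_{i,\cdot}$. The sum in Lemma 2 is at most $\sum_i2m_i2^{-4\delta_jm_i}\le\sum_i2m_i2^{-4\delta_km_i}\le\frac1{16}$. Choose colors avoiding all these events. Since the chosen pairs avoid $\langle s\rangle\ni1$, at least $\delta_jm_i$ pairs disagree also in $Z_\nu$. This is property 4 for free $(i,g)$.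

**Step 6: property 4 in the remaining cases.** Now the window sees mostly a copy of the previous stage, and we inherit blocking from there. Let $g\notin X_i(\nu)$ with $(i,g)$ not free. Recall $m_i\ge M\ge8/\delta_k\geq 8000$.

If $j=1$, then a pair not meeting $\langle s\rangle$ has its points in $O$, so $R'\ge m_i-8\ge0.24\,m_i=240\delta_1m_i$ and $(i,g)$ is free, a contradiction. So $j\ge2$, and $240\delta_j\le0.24/242<0.001$. If $m_i\ge8|V|$, then by (2) at most $4|V|\le m_i/2$ window points lie in $\langle s\rangle V$, which is a union of $|V|$ right cosets of $\langle s\rangle$. The pairs without a point in $O$ have distinct first points among these, so $R\ge m_i/2$ and $R'\ge m_i/2-8\ge240\delta_jm_i$. Again $(i,g)$ is free, a contradiction. So $m_i<8|V|$.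

Then $gT_i^+$ meets at most one copy: if $s^lv,s^{l'}v'\in gT_i^+$ with $v,v'\in V$, then $v^{-1}s^{l'-l}v'\in(T_i^+)^{-1}T_i^+$. So $s^{l'-l}\in V(T_i^+)^{-1}T_i^+V^{-1}\subseteq Q$, and $s^{l'}=s^l$. Moreover, since $\delta_jm_i\ge8$,
$$R\le R'+8<241\delta_jm_i=(\delta_{j-1}-\delta_j)m_i<m_i .$$
So some pair has no point in $O$, and the window meets exactly one copy $s^lV$. Put $g'=s^{-l}g$. As $\langle s\rangle X_i(\nu^-)\subseteq X_i(\nu)$, we have $g'\notin X_i(\nu^-)$. Property 4 for $\nu^-$ gives at least $\delta_{j-1}m_i$ elements $\tau$ with $g'\tau,g't_i\tau$ disagreeing in $Z_{\nu^-}$. For all but at most $R$ of them, $g\tau$ and $gt_i\tau$ are not in $O$, hence both are in $s^lV$, and $g'\tau,g't_i\tau\in V$. Neither of these is $1$, since disagreeing points have values in $k$. So $Z_\nu(g\tau)=Z_{\nu^-}(g'\tau)$, and likewise for the other point. Thus $g\tau,gt_i\tau$ disagree in $Z_\nu$ for at least $\delta_{j-1}m_i-R\ge\delta_jm_i$ elements $\tau$. This completes property 4 and the recursion.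

**Step 7: uniform blocking and assembly.** We check the hypothesis of Lemma 1(b) for the patterns $Z_\nu$. If $Y_i(\mu)\ne\emptyset$, then $\langle s_\mu\rangle$ contains a conjugate of $t_i$. By property 2, $\mu=\emptyset$ or all entries of $\mu$ are less than $i$. So only finitely many $\mu$ matter, and
$$E_i=T_i\cup\bigcup_\mu Y_i(\mu)^{-1}$$
is finite. For all $\nu,g,i$: $1\in gE_i$, or $t_i$ is blocked in $Z_\nu$ at $g$ within $E_i$. If $g\notin X_i(\nu)$, this is property 4. If $g=cb$ with $(c,\mu)\in\mathcal C(\nu)$ and $b\in Y_i(\mu)$, let $h=b^{-1}\in E_i$ and $\sigma=bt_ib^{-1}\in\langle s_\mu\rangle\setminus\{1\}$. Then $gh=c$ and $gt_ih=c\sigma$. By property 3, either $c=1\in gE_i$, or these two points disagree in $Z_\nu$.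

By Lemma 1(b) and Lemma 5, applied to the countable set $\mathcal Z=\{Z_\nu:\nu\text{ of stage }k\}$, there is $y$ satisfying (H) such that for every extension $x\in k^G$ and every $\nu$ of stage $k$ some point of $\overline{[x]}$ extends $Z_\nu$.

**Step 8: no extension.** Let $x\in k^G$ be a hyper aperiodic extension of $y$. We show by downward induction on $j=k,\dots,1$ that each $\nu$ of stage $j$ has $x_\nu\in\overline{[x]}$ extending $Z_\nu$ with $x_\nu(1)\notin\{a_j,\dots,a_k\}$. For $j=k$, $x_\nu$ exists by Step 7. For $j<k$ take a limit point of $x_{(\nu,n)}$ as $n\to\infty$, where $(\nu,n)$ is $\nu$ with the last entry $n$ added. It extends $Z_\nu$, since $Z_{(\nu,n)}=Z_\nu$ on $K_n$ by property 2, and its value at $1$ is not in $\{a_{j+1},\dots,a_k\}$ by induction. In both cases $x_\nu(1)\ne a_j$: otherwise $x_\nu=\tilde Z_\nu$ is fixed by $s_\nu\ne1$ (property 1), although $x_\nu\in\overline{[x]}$. This completes the induction. For $j=1$ we get $x_\emptyset(1)\notin\{a_1,\dots,a_k\}=k$, a contradiction. $\square$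

## The four propositions give Theorem 2

*Proof of Theorem 2.* (a) Let $k\ge3$. If $\mathcal F$ is a union of finitely many conjugacy classes, $P_k(G)$ holds by Proposition 2(ii), which for $\mathcal F=\emptyset$ reduces to Proposition 1. If it is not, $\mathcal F$ meets infinitely many classes and $P_k(G)$ fails by Proposition 4. (b) If $\mathcal F=\emptyset$, use Proposition 1. If $G$ has a finite basis, use Proposition 2(i). If neither holds, $P_2(G)$ fails by Proposition 3. $\blacksquare$

The two parts are consistent. Suppose $G$ has a finite basis $F$ and $r\in\mathcal F$. Then $\langle r\rangle$ contains a conjugate of some $f\in F$. This conjugate generates $\langle r\rangle$, so $f$ has prime order and $r$ is conjugate to a power of $f$. Hence $\mathcal F$ has only finitely many classes, in agreement with Propositions 2(i) and 4 at $k=2$.
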